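# Upper bounds for the Turán number of the 1-subdivision of $K_{1,s,t}$

## 1. Two bounds for $\mathrm{ex}(n,K_{1,s,t}^{\mathrm{sub}})$

**Theorem 1.** For all integers $2\le s\le t$,
$$\mathrm{ex}(n,K_{1,s,t}^{\mathrm{sub}})=O\!\left(n^{1+\frac{s^2}{2(s^2+s-1)}}\right).$$

**Theorem 2.** For all integers $t\ge s\ge 5$,
$$\mathrm{ex}(n,K_{1,s,t}^{\mathrm{sub}})=O(n^{1+\theta}),\qquad \theta=\frac{s(s^2-2s-2)}{2s^3-2s^2-9s-3}=\frac12-\frac1{2(s+1+\alpha_s)},\quad \alpha_s=\frac{s(s-1)}{(s-3)(2s+1)}.$$

Here $\mathrm{ex}(n,F)$ is the maximum number of edges of an $n$-vertex graph with no copy of $F$ as a (not necessarily induced) subgraph. The graph $K_{1,s,t}$ is complete tripartite with parts of sizes $1,s,t$: a vertex $u$, vertices $x_1,\dots,x_s$, vertices $y_1,\dots,y_t$, and all edges $ux_j$, $uy_k$, $x_jy_k$. The 1-subdivision $F^{\mathrm{sub}}$ is obtained from $F$ by replacing each edge by a path of length two through a new vertex. In a copy of $F^{\mathrm{sub}}$ we call the old vertices *branch vertices* and the new ones *midpoints*. The numbers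 $s,t$ are fixed, and the constants in $O(\cdot)$ depend on them.

The theorems answer a question from the paper of Xiao-Chuan Liu, Danni Peng and Xu Yang, "Turán Number of Subdivisions of Multipartite Graphs", arXiv:2112.13119 (2021): prove or disprove that for all integers $3\le s\le t$,
$$\mathrm{ex}(n,K_{1,s,t}^{\mathrm{sub}})=O\left(n^{1+\frac{s^2+1}{2s+2s^2}}\right).\tag{1}$$
Statement (1) is true, and it follows from Theorem 1: since
$$(s^2+1)(s^2+s-1)-s^2(s^2+s)=s-1>0,$$
we have $\frac{s^2}{s^2+s-1}<\frac{s^2+1}{s^2+s}$, so the exponent in Theorem 1 is smaller than the one in (1).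

To compare exponents, write $\theta=\frac12-\frac1{2(s+1+\alpha)}$; a smaller $\alpha$ is a better bound. Theorem 1 has $\alpha=\frac s{s-1}$, because $s+1+\frac{s}{s-1}=\frac{s^2+s-1}{s-1}$ and $\frac12-\frac{s-1}{2(s^2+s-1)}=\frac{s^2}{2(s^2+s-1)}$. For Theorem 2,
$$(s+1)(s-3)(2s+1)+s(s-1)=2s^3-2s^2-9s-3,$$
so $s+1+\alpha_s=\frac{2s^3-2s^2-9s-3}{(s-3)(2s+1)}$, and subtracting $\frac{2s^2-5s-3}{2(2s^3-2s^2-9s-3)}$ from $\frac12$ gives the stated $\theta$. For $s\ge5$ we have $\alpha_s<1$, because $(s-3)(2s+1)-s(s-1)=s^2-4s-3>0$; as $\frac s{s-1}>1$, Theorem 2 improves Theorem 1 in its range. The value $\alpha=0$, that is $\theta=\frac s{2s+2}$, will appear in Section 3 as the threshold of a naive count. Here are the values of $\theta$.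

| $s$ | asked in (1) | Theorem 1 | Theorem 2 | $\frac{s}{2s+2}$ |
|---|---|---|---|---|
| 2 | – | $2/5$ | – | $1/3$ |
| 3 | $5/12\approx0.417$ | $9/22\approx0.409$ | – | $3/8$ |
| 4 | $17/40=0.425$ | $8/19\approx0.421$ | – | $2/5$ |
| 5 | $13/30\approx0.433$ | $25/58\approx0.431$ | $65/152\approx0.428$ | $5/12$ |

Both theorems come from one proposition with an integer parameter $i$ (Proposition 7). Theorem 1 uses $i=s$ (and $i=3$ when $s=2$), Theorem 2 uses $i=s-1$.

## 2. Heavy pairs, light pairs and a Ramsey count

Throughout, $H=K_{1,s,t}$, $h=1+s+t$ is its number of vertices, and $M=|V(H^{\mathrm{sub}})|=h+e(H)$. For $s=t=2$ the graph $H$ is the wheel with hub $u$ and rim $x_1y_1x_2y_2$; it has $h=5$ vertices and $8$ edges, so $H^{\mathrm{sub}}$ has $M=13$ vertices and $16$ edges.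

**Definition (heavy, light).** In a bipartite graph with parts $A,B$, a pair of distinct vertices on the same side is *heavy* if it has at least $M$ common neighbours, and *light* if it has between $1$ and $M-1$ common neighbours. The *heavy graph* on a set of vertices of one side joins the heavy pairs.

So a non-heavy pair of distinct vertices that has a common neighbour is light; we use this constantly. In $K_{M,M}$ every same-side pair is heavy. In a path on four vertices $b,y,m,x$ (in this order), the pairs $\{b,m\}$ and $\{y,x\}$ are light.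

**Lemma 3.** If a bipartite graph contains no $H^{\mathrm{sub}}$, then its heavy graph on $A$ and its heavy graph on $B$ are $K_h$-free.

*Proof.* Suppose $h$ vertices on one side are pairwise heavy. Use them as branch vertices, and choose midpoints for the edges of $H$ one at a time, on the other side. Each pair has at least $M>e(H)$ common neighbours, so an unused one is always available, and we get a copy of $H^{\mathrm{sub}}$. $\square$

Ramsey's theorem says that for given $h$ and $k$, every $k$-colouring of the edges of a large enough complete graph has a monochromatic $K_h$.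

**Lemma 4.** There is an integer $r\ge2$, depending only on $h$, with the following property. If at most three $K_h$-free graphs are given on a finite set $V$ with $|V|\ge r$, then
$$\text{at least }|V|^2/r^2\text{ ordered pairs of distinct elements of }V\text{ are adjacent in none of them.}\tag{2}$$

*Proof.* We may add empty graphs and assume that there are three. Let $r\ge 2$ be such that every 3-colouring of the edges of $K_r$ has a monochromatic $K_h$. If on some $r$-set every pair were adjacent in one of the three graphs, colour the pair by such a graph; a monochromatic $K_h$ contradicts $K_h$-freeness. So every $r$-subset of $V$ contains a pair adjacent in none. Each pair lies in $\binom{|V|-2}{r-2}$ of the $r$-subsets, so the number of these pairs is at least $\binom{|V|}{r}/\binom{|V|-2}{r-2}=\frac{|V|(|V|-1)}{r(r-1)}$. Since $|V|\ge r$ gives $\frac{|V|-1}{r-1}\ge\frac{|V|}r$, this is at least $|V|^2/r^2$. $\square$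

The typical use: $V\subset N(b)$ and the graph is the heavy graph. Then a positive proportion of the pairs in $V$ are not heavy, hence light, since $b$ is a common neighbour.

We also use the power mean inequality in this form (called Jensen below, and Cauchy–Schwarz when $s=2$): if a sum of at most $L$ nonnegative terms $q$ is at least $\Sigma$, and $s\ge1$, then $\sum q^s\ge L(\Sigma/L)^s$.

## 3. Triangles of light pairs, and a graph on which greedy embedding fails

**The triangle.** For $s=t=1$, outside the range of the theorems, $K_{1,1,1}^{\mathrm{sub}}$ is the hexagon $C_6$. Suppose $x,y,z$ lie on one side and each two of them have a common neighbour. Choose a midpoint for each of the three pairs. If the midpoints are distinct, we have a $C_6$. If two of them coincide, that vertex is adjacent to all of $x,y,z$. This really can happen without a hexagon: in the star $K_{1,3}$ the three leaves have pairwise common neighbours, and there is no cycle.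

**The greedy plan for $K_{1,s,t}$.** Take a bipartite graph with sides of size about $n$ and degrees about $d$, and write $x\sim y$ if $x,y\in A$ form a light pair. Let $\Gamma(x)$ be the set of $y\in A$ with $y\sim x$. If the graph is spread evenly, $\Gamma(x)$ has about $d^2$ elements, so the light graph has density about $p=d^2/n$. A natural plan: pick $u$, then $x_1,\dots,x_s\in\Gamma(u)$, and then look for many $y\in\Gamma(u)$ with $y\sim x_j$ for all $j$. One expects about
$$D_0=d^2p^s$$
such $y$. With $d=n^\theta$ we have $D_0=n^{(2s+2)\theta-s}$, so the threshold for having many is $\theta=\frac s{2s+2}$. Then choose midpoints for $ux_j$, $uy_k$, $x_jy_k$ one after the other.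

**Where it stops.** Having many vertices $y$ is not enough. Let $L\ge t$ be any integer and build a graph $J_L$: take $K_{s,L+1}^{\mathrm{sub}}$ with branch vertices $x_1,\dots,x_s$ on one side and $u=y_0,y_1,\dots,y_L$ on the other, and add one new vertex $v$ adjacent to $y_0,\dots,y_L$. Put the $x_j$ and $y_k$ in $A$, and $v$ and the midpoints in $B$. Every pair on one side has at most one common neighbour, so no pair is heavy. We have $u\sim x_j$, $u\sim y_k$ (through $v$) and $x_j\sim y_k$, so the light graph contains $K_{1,s,L}$.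

Nevertheless, $J_L$ contains no $K_{1,s,t}^{\mathrm{sub}}$ when $2\le s\le t$. Indeed, all branch vertices of such a copy have degree at least $3$, and they lie on one side, as $H$ is connected. On the side $B$ only $v$ has degree at least 3. So the branch vertices lie in $A$. No two $x_j$ have a common neighbour, and two $y_k$ have only $v$ in common, which can serve as midpoint of one edge of $H$ only. Hence $H$ minus at most one edge would be bipartite, with the branch vertices split into those of type $x$ and those of type $y$. But $H$ contains the edge-disjoint triangles $ux_1y_1$ and $ux_2y_2$, and removing one edge leaves one of them.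

So the plan stops at one specific point: all $y$ may be linked to $u$ through the same vertex $v\in N(u)$. (A priori they could also all be linked to some $x_j$ through the same vertex of $N(x_j)$; a counting argument will exclude this in Section 7.)

**The way past it.** In the bad situation there is more structure: $u$ and all the $y$ lie in $N(v)$, while the $x_j$ do not. We rename $v$ as $b$ and forget $u$. Many tuples $X=(x_1,\dots,x_s)$ outside $N(b)$ are linked to a common large subset of $N(b)$. So there are many $i$-tuples $Z\subset N(b)$ for which the set $W$ of all vertices linked to all of $Z$ is large. Inside $W$ we look for stars of light pairs: a centre $w$ and leaves $x_1,\dots,x_s$. Such a star is again a pair $(w,X)$ of the kind we started with, and all of $Z$ is linked to it. Two facts then collide. First, $z_1$ and $z_2$ will be among the vertices "$y$" counted for $(w,X)$, so the number of pairs $(z_1,z_2)$ is bounded by the square of the count $g(w,X)$, and the sum of these squares is the second moment $S_2$ with which the argument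 starts. Second, the links from $w,x_1,\dots,x_s$ to the points of $N(b)$ do not pass through $b$, and they can be kept spread out; so if more than a constant number of points of $N(b)$ were linked to $(w,X)$, we would find $H^{\mathrm{sub}}$. Thus $z_3,\dots,z_i$ cost only constants. The stars are then at most $O(S_2)$ in number, while the count from below gives more than that.

To keep links spread out, we need conditions "$(b,m)$ is not heavy" on pairs in $B$. These are built into the definitions from the start.

## 4. Passing to an almost regular bipartite graph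

**Lemma 5.** Let $0<\theta<1$, $R=\lceil 32^{1/\theta}\rceil$, $C\ge R$. Every graph $G_0$ on $N\ge1$ vertices with $e(G_0)\ge CN^{1+\theta}$ has a nonempty subgraph $G_1$, on $m_1$ vertices say, with minimum degree $\delta\ge\frac C4m_1^\theta$ and maximum degree at most $8R\delta$.

*Proof.* The aim is to remove the few vertices of very large degree without losing many edges. Let $F\subset G_0$ maximise $e(F)/|V(F)|^{1+\theta}$, let $c\ge C$ be the maximum and $m=|V(F)|$. By maximality, any set of at most $k$ vertices of $F$ spans at most $ck^{1+\theta}$ edges. From $cm^{1+\theta}=e(F)\le m^2$ we get $m\ge m^{1-\theta}\ge c\ge R$.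

Let $L$ consist of $\lceil m/R\rceil$ vertices of largest degree in $F$; as $m/R\ge1$, $|L|\le 2m/R$, and since $R\ge32$, $L\ne V(F)$. Partition $V(F)\setminus L$ into at most $R$ sets $V_k$ of size at most $\lceil m/R\rceil$. Every edge meeting $L$ lies in some $L\cup V_k$, and these sets have at most $4m/R$ vertices. So the number of edges meeting $L$ is at most
$$Rc(4m/R)^{1+\theta}=cm^{1+\theta}\,4^{1+\theta}R^{-\theta}\le\tfrac12cm^{1+\theta},$$
because $4^{1+\theta}\le16$ and $R^\theta\ge32$. Hence $F-L$ has at least $\frac12cm^{1+\theta}$ edges. Each vertex outside $L$ has degree at most the average degree over $L$, hence at most $2e(F)/|L|\le2Rcm^\theta$.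

Now repeatedly delete vertices of degree less than $\frac c4m^\theta$. At most $\frac c4m^{1+\theta}$ edges are lost, so a nonempty graph $G_1$ remains. It has $\delta\ge\frac c4m^\theta\ge\frac C4m_1^\theta$ and maximum degree at most $2Rcm^\theta\le8R\delta$. $\square$

**Lemma 6.** Let $\varepsilon\in(0,1]$ and $h\ge2$. A $K_h$-free graph on $N\ge1$ vertices has a nonempty vertex set $S$ with $|S|\ge\frac12(\varepsilon/2)^{h-2}N$ in which every vertex has at most $\varepsilon|S|$ neighbours in $S$.

*Proof.* Induct on $h$. For $h=2$ there are no edges; take all vertices. Let $h\ge3$. If at least $N/2$ vertices have degree at most $\varepsilon N/2$, let $S$ be the set of these; each has at most $\varepsilon N/2\le\varepsilon|S|$ neighbours. Otherwise some vertex has degree greater than $\varepsilon N/2$. Its neighbourhood is $K_{h-1}$-free, and induction gives $S$ with $|S|\ge\frac12(\varepsilon/2)^{h-3}\cdot\frac{\varepsilon N}2$. $\square$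

**Condition (★)** (parameters $n,d,K$). $G$ is bipartite with parts $A,B$; $|A|=n$, $|B|\le Kn$; $d\le\deg a\le Kd$ for $a\in A$; $\deg b\le Kd$ for $b\in B$; $G$ has no $H^{\mathrm{sub}}$; and for all $a\in A$ and $b\in N(a)$, at most $|N(a)|/8$ vertices of $N(a)$ are heavy with $b$.

**Proposition 7.** Let $s\ge2$, $t\ge s$, $K\ge1$, and let $i\ge3$ be an integer. There is $C^*=C^*(s,t,K,i)$ such that no $G$ satisfies (★) together with all of the following, where $p=d^2/n$ and $D_0=d^2p^s$:

* (c) $d\ge C^*$ and $d^3\ge C^*n$;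
* (A1) $D_0^2d^{s-4}\ge C^*$;
* (A2) $D_0\ge C^*$;
* (a) $D_0^{\,i-1}d^{\,s-i}p^s\ge C^*$;
* (b) $D_0^{\,s(i-3)+i-1}d^{\,2s-i}p^{s^2}\ge C^*$.

Before proving it, we derive both theorems.

**Step 1: from a dense graph to (★).** This step produces a graph to which Proposition 7 applies. Let $\theta$ be as in Theorem 1 or 2, and suppose $G_0$ is an $H^{\mathrm{sub}}$-free graph on $N$ vertices with $e(G_0)\ge CN^{1+\theta}$, where $C\ge R$ is large in terms of $s,t$. Take $G_1$ from Lemma 5 and put $K_0=8R$. In a maximum cut of $G_1$ every vertex keeps at least half of its degree, since otherwise moving it would enlarge the cut. So we get a spanning bipartite subgraph $G_2$ with parts $A,B$, $|A|\ge|B|$, and all degrees in $[\delta/2,K_0\delta]$.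

For each $a\in A$ the heavy graph of $G_2$ on $N(a)$ is $K_h$-free by Lemma 3. Lemma 6 with $\varepsilon=\frac18$ gives $N'(a)\subset N(a)$ with $|N'(a)|\ge\tau|N(a)|$, where $\tau=\tau(h)\in(0,1)$, in which every vertex is heavy with at most $|N'(a)|/8$ others. Keep only the edges $ab$ with $b\in N'(a)$, and call the result $G$. Common neighbourhoods have only shrunk, so pairs heavy in $G$ are heavy in $G_2$. Therefore $G$ satisfies (★) with $n=|A|$, $d=\tau\delta/2$, $K=2K_0/\tau$: degrees in $A$ are at least $\tau\delta/2=d$, and all degrees are at most $K_0\delta=Kd$. Moreover $\delta\ge\frac C4m_1^\theta\ge\frac C4n^\theta$, so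
$$d\ge\lambda n^\theta,\qquad\lambda=\tau C/8,$$
while $K$ does not depend on $C$.

**Step 2: conditions become inequalities for $\theta$.** This step reduces (c)–(b) to arithmetic. Each condition has the form $d^xn^{-y}\ge C^*$ with $x>0$. If $x\theta\ge y$, it holds as soon as $\lambda\ge1$ and $\lambda^x\ge C^*$, because $d^xn^{-y}\ge\lambda^xn^{x\theta-y}\ge\lambda^x$. As $K$ and hence $C^*$ do not depend on $C$, we may take $C$ large at the end. So it suffices that $\theta\ge y/x$ for each condition. With $D_0=d^{2s+2}n^{-s}$ we get: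

* (c): $\theta\ge0$ and $\theta\ge\frac13$.
* (A1): the left side is $d^{4s+4+s-4}n^{-2s}=d^{5s}n^{-2s}$, so $\theta\ge\frac25$.
* (A2): $\theta\ge\frac s{2s+2}$.
* (a): the exponent of $d$ is $(2s+2)(i-1)+(s-i)+2s=2si+s+i-2$ and that of $n^{-1}$ is $s(i-1)+s=si$, so $\theta\ge\frac{si}{2si+s+i-2}$.
* (b): with $k=s(i-3)+i-1$ and $j=k+s=s(i-2)+i-1$, the exponent of $d$ is $(2s+2)k+2s-i+2s^2=(2s+2)j-i>0$ and that of $n^{-1}$ is $sk+s^2=sj$, so $\theta\ge\frac{sj}{(2s+2)j-i}$.

**Step 3: the arithmetic.** This step checks the inequalities for the chosen $i$.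

*Theorem 1, $s\ge3$, $i=s$.* Condition (a) reads $\theta\ge\frac{s^2}{2s^2+2s-2}$, with equality. In (b), $j=s^2-s-1$ and $(2s+2)j-s=2s^3-5s-2$, so (b) reads $\theta\ge\frac{s(s^2-s-1)}{2s^3-5s-2}$. It holds because
$$s(2s^3-5s-2)-(s^2-s-1)(2s^2+2s-2)=(2s^4-5s^2-2s)-(2s^4-6s^2+2)=s^2-2s-2>0.$$
Since $\theta=\frac12-\frac1{2(s+1+\alpha)}$ with $\alpha=\frac s{s-1}>0$, and $\frac s{2s+2}=\frac12-\frac1{2(s+1)}$, (A2) holds. Also $s+1+\alpha\ge5$ (it is $5.5$ for $s=3$), so $\theta\ge\frac12-\frac1{10}=\frac25$, which gives (A1) and (c).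

*Theorem 1, $s=2$, $i=3$.* Here $\theta=\frac25$, $j=4$. The requirements are (c) $\frac13$, (A1) $\frac25$, (A2) $\frac13$, (a) $\frac6{15}=\frac25$, (b) $\frac8{21}<\frac25$. All hold.

*Theorem 2, $s\ge5$, $i=s-1$.* Here $j=s^2-2s-2$ and $(2s+2)j-(s-1)=2s^3-2s^2-9s-3$, so (b) holds with equality. Condition (a) reads $\theta\ge\frac{s(s-1)}{2s^2-3}$, and it holds because
$$(s^2-2s-2)(2s^2-3)-(s-1)(2s^3-2s^2-9s-3)=3>0;$$
both products start with $2s^4-4s^3-7s^2+6s$, with constant terms $6$ and $3$. Finally $\alpha_s>0$ gives $\theta\ge\frac s{2s+2}\ge\frac5{12}>\frac25$, hence (A2), (A1), (c).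

In every case Proposition 7 is contradicted for $C$ large. So $\mathrm{ex}(N,H^{\mathrm{sub}})<CN^{1+\theta}$ for all $N\ge1$, and Theorems 1 and 2 follow from Proposition 7. $\square$

The roles of (a) and (b) can be seen for $s\ge3$ and $d=n^\theta$ with the $\theta$ of Theorem 1. Replacing $i$ by $i+1$ multiplies the left side of (a) by $D_0/d=n^{(2s+1)\theta-s}$ and that of (b) by $D_0^{s+1}/d=n^{(2(s+1)^2-1)\theta-s(s+1)}$. The first factor is below 1, since $2s^2+2s-2>s(2s+1)$. The second is above 1, since $s^2(2s^2+4s+1)-s(s+1)(2s^2+2s-2)=s^2+2s>0$. So a larger $i$ hurts (a) and helps (b), and $i$ has to balance the two.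

**Conventions for the proof of Proposition 7.** From now on $G$ satisfies (★) and all the conditions; we seek a contradiction. The letters $c,c_k,C,C_k,\eta,\rho>0$ denote constants that depend only on $s,t,K,i$; unnumbered $c,C$ may change between occurrences. $C^*$ is chosen last, large with respect to all of them; in particular $d$ exceeds any prescribed constant. For $x,y\in A$, $x\sim y$ means that $x,y$ form a light pair, and $\Gamma(x)=\{y\in A:y\sim x\}$. So $x\notin\Gamma(x)$, and $|\Gamma(x)|\le K^2d^2$ by counting paths of length two.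

## 5. Paths $b\,y\,m\,x$ with $(b,m)$ not heavy

**Definition.** For $b\in B$ and $x\in A\setminus N(b)$ let
$$S_b(x)=\{y\in N(b): y\sim x,\ \text{and some } m\in N(x)\cap N(y)\text{ has }(b,m)\text{ not heavy}\}.$$

Here $m\ne b$ automatically, since $x\notin N(b)$. In the path $b,y,m,x$ one has $S_b(x)=\{y\}$. In the graph $J_L$ of Section 3, $S_v(x_j)=\{y_0,\dots,y_L\}$ for every $j$.

**Lemma 8.** $\displaystyle\sum|S_b(x)|\ge c_1nd^3$, the sum being over all pairs $(b,x)\in B\times A$ with $x\notin N(b)$.

*Proof.* The purpose is to start from many light pairs $y\sim x$ with a common neighbour $m$, and to attach a fourth vertex $b$. We have $\sum_{m\in B}|N(m)|\ge nd$, and the $m$ with $|N(m)|<r$ contribute at most $rKn\le nd/2$. For the other $m$ apply (2) to the heavy graph on $N(m)$. By Cauchy–Schwarz, at least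
$$\frac{(nd/2)^2}{Kn\,r^2}=\frac{nd^2}{4Kr^2}$$
triples $(m,y,x)$ satisfy $x,y\in N(m)$ and $x\sim y$. Fix one. By (★) at most $|N(y)|/8$ vertices $b\in N(y)$ are heavy with $m\in N(y)$. Fewer than $M$ vertices $b\in N(y)$ lie in $N(x)$, as $x\sim y$; the vertex $m$ is one of these. So at least $\frac78|N(y)|-M\ge\frac d2$ vertices $b\in N(y)$ satisfy $b\ne m$, $(b,m)$ not heavy, $b\notin N(x)$. For each of them $y\in S_b(x)$. Each triple $(b,y,x)$ arises from fewer than $M$ vertices $m$, because $m\in N(x)\cap N(y)$. So the sum is at least $\frac{nd^2}{4Kr^2}\cdot\frac d2\cdot\frac1M$. $\square$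

**Definition.** For $u\in A$ let $\mathcal P(u)=\{(b,y):u,y\in N(b),\ u\sim y\}$. For $\pi=(b,y)\in\mathcal P(u)$ let
$$U_u(\pi)=\{x\in A\setminus N(b):u,y\in S_b(x)\}\subset\Gamma(u)\cap\Gamma(y).$$
For $X=(x_1,\dots,x_s)\in\Gamma(u)^s$, a pair $\pi\in\mathcal P(u)$ is *counted by* $(u,X)$ if $X\in U_u(\pi)^s$, and $g(u,X)$ is the number of counted pairs.

Spelled out, $(b,y)$ is counted by $(u,X)$ if $u,y\in N(b)$, $u\sim y$, no $x_j$ is in $N(b)$, and $u,y\in S_b(x_j)$ for every $j$. In particular $y\sim x_j$ for all $j$. Two facts: $|\mathcal P(u)|\le K^2d^2$, and each $y$ occurs in fewer than $M$ pairs of $\mathcal P(u)$, since $b\in N(u)\cap N(y)$.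

Example: in $J_L$, with $u=y_0$, the set $\mathcal P(u)$ consists of the pairs $(v,y_k)$, $1\le k\le L$, and the pairs $(a_j,x_j)$ with $a_j$ the midpoint of $ux_j$. We have $U_u((v,y_k))=\{x_1,\dots,x_s\}$, so $(u,(x_1,\dots,x_s))$ counts all $(v,y_k)$. It does not count $(a_j,x_j)$, because $x_j\in N(a_j)$. So $g=L$.

**Lemma 9.** $\displaystyle\sum_{u}\sum_{\pi\in\mathcal P(u)}|U_u(\pi)|\ge c\,d^6$.

*Proof.* The purpose is to pass from single elements of $S_b(x)$ to light pairs in it. The sum counts, over all $(b,x)$ with $x\notin N(b)$, the ordered pairs $(u,y)$ of elements of $S_b(x)$ with $u\sim y$. Since $S_b(x)\subset N(b)$, distinct non-heavy pairs in it are light. Pairs $(b,x)$ with $|S_b(x)|<r$ contribute at most $rKn^2\le\frac12c_1nd^3$ to the sum in Lemma 8, by (c). So (2) and Cauchy–Schwarz give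
$$\sum_{u,\pi}|U_u(\pi)|\ \ge\sum_{|S_b(x)|\ge r}\frac{|S_b(x)|^2}{r^2}\ \ge\ \frac{(c_1nd^3/2)^2}{r^2Kn^2}=c\,d^6.\qquad\square$$

**The second moment.** This step defines the quantity against which everything is measured. There are at most $nK^2d^2$ pairs $(u,\pi)$, so by Jensen
$$\sum_{u,X}g(u,X)=\sum_{u,\pi}|U_u(\pi)|^s\ \ge\ c\,nd^2\Big(\frac{d^4}n\Big)^s=c\,nd^{2s}D_0 .$$
Put $N_2=n(K^2d^2)^s$, an upper bound for the number of pairs $(u,X)$ with $X\in\Gamma(u)^s$, and
$$S_2=\sum_{u}\sum_{X\in\Gamma(u)^s}g(u,X)^2=\sum_u\sum_{\pi,\pi'\in\mathcal P(u)}|U_u(\pi)\cap U_u(\pi')|^s,\qquad D=\Big(\frac{S_2}{2N_2}\Big)^{1/2}.\tag{3}$$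
Thus
$$S_2=2K^{2s}nd^{2s}D^2.\tag{4}$$
By Cauchy–Schwarz, $S_2\ge(\sum g)^2/N_2\ge c\,nd^{2s}D_0^2>0$. Hence
$$D\ge c_3D_0,\tag{5}$$
and, for any prescribed constant $C$, condition (A1) with $C^*$ large gives
$$nd^{s+4}\le S_2/C.\tag{6}$$
So up to constants $D$ is the root mean square of $g$, and it is at least of the order $D_0$ of the naive count.

## 6. Good pairs and dominating vertices

**Definition.** A pair $(u,X)$ with $X\in\Gamma(u)^s$ is *good* if the $x_j$ are distinct, no two of them are heavy, and no vertex of $N(u)$ is adjacent to two of them.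

In $J_L$, $(u,(x_1,\dots,x_s))$ is good: the $x_j$ have no common neighbours at all. If instead $x_1,x_2$ and $u$ have a common neighbour, then $(u,X)$ is not good.

**Lemma 10.** There are $C_0,\rho>0$ such that for every $u\in A$ and $U\subset\Gamma(u)$ with $|U|\ge C_0d$, at least $\rho|U|^s$ tuples $X\in U^s$ have $(u,X)$ good.

*Proof.* First we find tuples without heavy pairs. By Ramsey's theorem there is $Q\ge s$ such that every $K_h$-free graph on $Q$ vertices has an independent set of size $s$. If $|U|\ge Q$, averaging over $Q$-subsets shows that at least $\binom{|U|}s/\binom Qs\ge(|U|/Q)^s$ of the $s$-subsets of $U$ are independent in the heavy graph. So with $2\rho=Q^{-s}$, at least $2\rho|U|^s$ tuples in $U^s$ have distinct, pairwise non-heavy coordinates.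

Next we discard the tuples for which some $a\in N(u)$ is adjacent to two coordinates. Their number is at most
$$s^2|U|^{s-2}\sum_{a\in N(u)}|N(a)\cap U|^2\le s^2|U|^{s-2}\cdot Kd\sum_{a\in N(u)}|N(a)\cap U|\le s^2KMd\,|U|^{s-1},$$
because $\sum_{a\in N(u)}|N(a)\cap U|=\sum_{x\in U}|N(u)\cap N(x)|\le M|U|$, all $x\in U$ being light with $u$. This is at most $\rho|U|^s$ if $|U|\ge C_0d$ with $C_0=\max(Q,s^2KM/\rho)$. $\square$

**Good pairs with large $g$ carry the second moment.** This step allows us to restrict to good pairs with $g\ge\eta D$. The sum $\sum_{\text{good}}g^2$ is the number of $(u,\pi,\pi',X)$ with $X\in(U_u(\pi)\cap U_u(\pi'))^s$ and $(u,X)$ good. Intersections of size less than $C_0d$ contribute at most $nK^4d^4(C_0d)^s\le\frac12S_2$ to $S_2$ in (3), by (6). Lemma 10 applied to the others gives $\sum_{\text{good}}g^2\ge\frac\rho2S_2$. Put $\eta^2=\rho/2$. Then $\sum_{g<\eta D}g^2\le N_2\eta^2D^2=\frac\rho4S_2$. Hence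
$$\sum_{(u,X)\text{ good},\ g\ge\eta D}g(u,X)^2\ \ge\ \tfrac\rho4S_2.\tag{7}$$

Now we run the greedy embedding of Section 3 and record how it can fail.

**Lemma 11.** There are $C_2,c_4>0$ such that for every good $(u,X)$ with $g=g(u,X)\ge C_2$ there is $v\in B$ with either

* (I) $v\in N(u)$, and at least $c_4g$ of the counted pairs have the form $(v,y)$; or
* (II$_j$), for some $j$: $v\in N(x_j)$, and at least $c_4g$ of the counted pairs $(b,y)$ have $y\in N(v)$.

*Proof.* Choose $a_j\in N(u)\cap N(x_j)$. These are distinct, because no vertex of $N(u)$ is adjacent to two of the $x_j$. For each $y$ occurring in a counted pair, $y\sim x_j$, so we may choose $m_j(y)\in N(y)\cap N(x_j)$ for $1\le j\le s$. If $(b,y)$ is counted, $b$ is adjacent to no $x_j$; hence $b$ differs from all $a_j$ and from all $m_j(y')$.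

Take a maximal list of counted pairs $(b_k,y_k)$ such that the $y_k$ are distinct; for each $k$ the vertices $m_1(y_k),\dots,m_s(y_k)$ are distinct and not among the $a_j$; and the sets $\{b_k,m_1(y_k),\dots,m_s(y_k)\}$ are pairwise disjoint. The vertices $u,x_1,\dots,x_s$ and the $y_k$ are distinct, since $x_j\sim u$, $y_k\sim u$, $y_k\sim x_j$. If the list had length at least $t$, then $u$, $X$, $y_1,\dots,y_t$ with midpoints $a_j$ (for $ux_j$), $b_k$ (for $uy_k$), $m_j(y_k)$ (for $x_jy_k$) would form an $H^{\mathrm{sub}}$, a contradiction. So the length is less than $t$.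

By maximality no further counted pair can be added. Since a counted $b$ never equals an $m_l(y_k)$, and $b_k$ never equals an $m_j(y)$, every counted $(b,y)$ satisfies one of:

* $y\in\{y_k\}$; this concerns at most $tM$ pairs;
* $b=b_k$ for some $k$;
* $m_j(y)\in\{a_1,\dots,a_s\}\cup\{m_l(y_k):k,l\}$ for some $j$;
* $m_j(y)=m_l(y)$ for some $j\ne l$; this vertex lies in $N(x_j)\cap N(x_l)$, a set of size less than $M$, as $x_j,x_l$ are not heavy.

Let $g\ge C_2:=2tM$. Then at least $g/2$ counted pairs satisfy one of the last three alternatives. So they fall into at most $Q'=t+s(s+st)+s^2M$ classes, each of the type "$b=v$" with fixed $v\in N(u)$, or "$m_j(y)=v$" with fixed $j$ and fixed $v\in N(x_j)$; in the latter type $y\in N(v)$. The largest class has at least $c_4g$ elements with $c_4=1/(2Q')$. $\square$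

In $J_L$ the pair $(u,X)$ has type I with the vertex $v$.

By (A2) and (5), $\eta D\ge C_2$. Assign to each good $(u,X)$ with $g\ge\eta D$ one type and one vertex $v$ from Lemma 11. Let $\sum_{\mathrm I}$ and $\sum_{\mathrm{II}_j}$ be the sums over the $(u,X)$ of that type. By (7), either $\sum_{\mathrm I}g^2\ge\frac\rho8S_2$, or $\sum_{\mathrm{II}_j}g^2\ge\frac\rho{8s}S_2$ for some $j$.

## 7. Type II contributes too little to the second moment

**Lemma 12.** $\displaystyle\sum_{\mathrm I}g^2\ge\tfrac\rho8S_2$.

*Proof.* We show that type II$_j$ is too constrained: there $x_j$ lies in the neighbourhood of one of fewer than $M$ vertices, so it has only $O(d)$ choices. Fix $j$. For $(u,X)$ of type II$_j$ with its $v$, let $Y$ be the set of $y\in N(v)$ that occur in counted pairs. Each $y$ occurs in fewer than $M$ pairs, so $|Y|\ge c_4g/M\ge r$, by $g\ge\eta D$ and (A2). By (2), at least $|Y|^2/r^2\ge cg^2$ ordered pairs of distinct $y,y'\in Y$ are not heavy, hence light. For each of them choose counted pairs containing $y$ and $y'$. So at least $cg^2$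 pairs $(\pi,\pi')=((b,y),(b',y'))$ of pairs counted by $(u,X)$ satisfy $y,y'\in N(v)$ and $y\sim y'$; also $x_j\in N(v)$.

Write $q=|U_u(\pi)\cap U_u(\pi')|$ and sum over $X\in(U_u(\pi)\cap U_u(\pi'))^s$. Given $u,\pi,\pi'$, there are fewer than $M$ choices of $v\in N(y)\cap N(y')$, then $x_j$ lies in $N(v)\cap U_u(\pi)\cap U_u(\pi')$, and the other coordinates have $q$ choices each. So
$$\sum_{\mathrm{II}_j}g^2\le C\sum_u\sum_{\pi,\pi':\,y\sim y'}\ \sum_{v\in N(y)\cap N(y')}|N(v)\cap U_u(\pi)\cap U_u(\pi')|\,q^{s-1}\le C_7\sum_u\sum_{\pi,\pi'}d\,q^{s-1}.$$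
Terms with $q\ge C_5d$ satisfy $dq^{s-1}\le q^s/C_5$, so they contribute at most $\frac{C_7}{C_5}S_2$ by (3). The others contribute at most $C_7\,nK^4d^4\cdot d\,(C_5d)^{s-1}=C\,nd^{s+4}$. Choosing first $C_5$ large and then using (6), the total is less than $\frac\rho{8s}S_2$. As $j$ was arbitrary, the alternative with II$_j$ does not occur. $\square$

## 8. Large common link sets $W_b(Z)$

Type I is the situation of $J_L$. Now we use its structure.

**Definition.** For $b\in B$ and $X\in(A\setminus N(b))^s$ let $f_b(X)=\big|\bigcap_jS_b(x_j)\big|$. Let $\mathcal Z(b)$ be the set of $i$-tuples $Z=(z_1,\dots,z_i)$ of distinct vertices of $N(b)$ with $z_1\sim z_2$, and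
$$W_b(Z)=\{x\in A\setminus N(b):z_1,\dots,z_i\in S_b(x)\},\qquad q_b(Z)=|W_b(Z)|.$$

In $J_L$ with $L+1\ge i$, any $i$ distinct vertices among $y_0,\dots,y_L$ form a tuple $Z\in\mathcal Z(v)$ with $W_v(Z)=\{x_1,\dots,x_s\}$.

**Step 1: from $g$ to $f$.** This step forgets $u$ and keeps $b$. Let $(u,X)$ be of type I with vertex $v=b$. Some counted pair has the form $(b,y)$, so no $x_j$ lies in $N(b)$; and $u$ and all $y$ with $(b,y)$ counted lie in $\bigcap_jS_b(x_j)$. So $f_b(X)\ge c_4g\ge c_4\eta D$. Given $(b,X)$, there are at most $f_b(X)$ such $u$. On type I pairs $g^{i-1}\ge(\eta D)^{i-3}g^2$, as $i\ge3$. With Lemma 12,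
$$cD^{i-3}S_2\le\sum_{\mathrm I}g^{i-1}\le\sum_{(b,X):\,f_b(X)\ge c_4\eta D}f_b(X)\,\big(f_b(X)/c_4\big)^{i-1}.\tag{8}$$

**Step 2: from $f$ to tuples $Z$.** This step turns $f^i$ into a count of $i$-tuples. By (A2), $c_4\eta D\ge2i+r$. Let $f=f_b(X)\ge c_4\eta D$. By (2) the set $\bigcap_jS_b(x_j)\subset N(b)$ contains at least $f^2/r^2$ ordered light pairs $(z_1,z_2)$. Each extends in at least $(f-i)^{i-2}\ge(f/2)^{i-2}$ ways to a tuple of $\mathcal Z(b)$ inside this set. So the set contains at least $cf^i$ tuples $Z\in\mathcal Z(b)$, and for each of them $x_1,\dots,x_s\in W_b(Z)$. Summing over $b$ and $X$ and using (8),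
$$\sum_b\sum_{Z\in\mathcal Z(b)}q_b(Z)^s\ge c_9D^{i-3}S_2.\tag{9}$$

**Step 3: only large $W_b(Z)$ matter.** This step uses condition (a). Let $m=C_mn/d$, where $C_m$ is a large constant specified in Section 9. There are at most $Kn(Kd)^i$ pairs $(b,Z)$. So the terms with $q_b(Z)<m$ contribute at most $Kn(Kd)^i(C_mn/d)^s$ to (9). By (4), $D^{i-3}S_2=2K^{2s}nd^{2s}D^{i-1}$, so this is at most $\frac12c_9D^{i-3}S_2$ provided
$$D^{i-1}\,d^{2s}\,d^{-i}\,d^{s}n^{-s}=D^{i-1}d^{s-i}p^s\ge C$$
for a suitable $C$. This holds by (a) and (5). So $\sum_{q_b(Z)\ge m}q_b(Z)^s\ge\frac12c_9D^{i-3}S_2$.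

**Step 4: one more power.** Stars have $s+1$ vertices, so we need $q^{s+1}$. By Hölder, a sum of at most $L$ terms satisfies $\sum q^{s+1}\ge(\sum q^s)\,(\sum q^s/L)^{1/s}$. With $L=Kn(Kd)^i$ and (4),
$$\sum_{q_b(Z)\ge m}q_b(Z)^{s+1}\ \ge\ c\,D^{i-3}S_2\Big(\frac{D^{i-3}S_2}{nd^i}\Big)^{1/s}\ \ge\ c\,D^{i-3}S_2\,(D^{i-1}d^{2s-i})^{1/s}.\tag{10}$$

## 9. Stars of light pairs inside $W_b(Z)$

Fix $b$ and $Z\in\mathcal Z(b)$ with $W=W_b(Z)$, $|W|\ge m$.

**Step 1: fine neighbours.** This step prepares the non-heavy conditions needed later. For $w\in W$ and $l=1,2$ fix $\beta_l(w)\in N(w)\cap N(z_l)$ not heavy with $b$; it exists because $z_l\in S_b(w)$. Call $a\in N(w)$ *fine for $w$* if, for $l=1,2$, $a\ne\beta_l(w)$ and $a$ is not heavy with $\beta_l(w)$. By (★) applied to $w$ and $\beta_l(w)\in N(w)$, at least $|N(w)|-\frac14|N(w)|-2\ge\frac d2$ vertices are fine for $w$. For $a\in B$ let $P_a=\{w\in W:a\in N(w)\text{ is fine for }w\}$. Then $\sum_a|P_a|\ge\frac d2|W|$.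

**Step 2: many light pairs with compatible links.** On $P_a$ consider three graphs: the heavy graph of $A$ and, for $l=1,2$, the graph that joins $w,w'$ if $\beta_l(w)\ne\beta_l(w')$ and these two vertices are heavy. All three are $K_h$-free by Lemma 3; a $K_h$ in one of the latter two would give $h$ distinct pairwise heavy vertices of $B$. This is where Lemma 4 is used with three graphs. The $a$ with $|P_a|<r$ contribute at most $rKn\le\frac d4|W|$ to $\sum_a|P_a|$, if $C_m\ge4rK$. So by (2) and Cauchy–Schwarz there are at least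
$$\frac{(d|W|/4)^2}{Kn\,r^2}$$
triples $(a,w,w')$ with $w\ne w'$ in $P_a$ adjacent in none of the three graphs. For such a triple $w\sim w'$, since $a$ is a common neighbour; so each $(w,w')$ occurs in fewer than $M$ triples. This gives at least $c_{10}p|W|^2$ ordered pairs $(w,w')$, where $c_{10}$ does not depend on $C_m$.

**Step 3: arcs.** This step removes pairs in which $w'$ is adjacent to a link vertex of $w$. Delete the pairs with $w'\in N(\beta_1(w))\cup N(\beta_2(w))$. At most $2Kd|W|$ are deleted, and this is at most $\frac{c_{10}}2p|W|^2$ for $C_m$ large, since $|W|\ge C_mn/d=C_md/p$. Call the remaining pairs *arcs*. There are at least $\frac{c_{10}}2p|W|^2$ of them. For an arc $(w,w')$ we know: $w,w'\in W$ and $w\sim w'$; some $a\in N(w)\cap N(w')$ is fine for $w$; for $l=1,2$ the vertices $\beta_l(w),\beta_l(w')$ are equal or not heavy; and $w'\notin N(\beta_l(w))$.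

The next lemma says that $z_1$ and $z_2$ reappear as vertices counted from the new centre $w$, with $\beta_l(w)$ in the role of $b$.

**Lemma 13.** If $(w,w')$ is an arc, then for $l=1,2$ the pair $\pi_l:=(\beta_l(w),z_l)$ is in $\mathcal P(w)$, and $w'\in U_w(\pi_l)$.

*Proof.* Put $b''=\beta_l(w)$. We have $w,z_l\in N(b'')$, and $w\sim z_l$ since $z_l\in S_b(w)$; so $\pi_l\in\mathcal P(w)$. Also $w'\notin N(b'')$. It remains to show $w,z_l\in S_{b''}(w')$.

For $w$: $w\in N(b'')$, $w\sim w'$, and some $a\in N(w)\cap N(w')$ is fine for $w$, hence not heavy with $b''$.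

For $z_l$: $z_l\in N(b'')$, and $z_l\sim w'$ since $z_l\in S_b(w')$. The vertex $\beta_l(w')\in N(w')\cap N(z_l)$ differs from $b''$, as $w'\notin N(b'')$. Hence it is not heavy with $b''$, by the choice of arcs. $\square$

**Step 4: good stars.** This step counts centres $w$ with $s$ leaves. Let $O(w)\subset\Gamma(w)\cap W$ be the set of out-neighbours of $w$. Vertices with $|O(w)|<C_0d$ account for at most $C_0d|W|\le\frac{c_{10}}4p|W|^2$ arcs, for $C_m$ large. So the other vertices have at least $\frac{c_{10}}4p|W|^2$ arcs, and by Jensen $\sum|O(w)|^s\ge|W|(c_{10}p|W|/4)^s$ over them. Lemma 10 with $u=w$, $U=O(w)$ shows that the number of pairs $(w,X)$ with $w\in W$, $X\in O(w)^s$, $(w,X)$ good, is at least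
$$\rho\,|W|\,(c_{10}p|W|/4)^s=c_{11}p^s|W|^{s+1}.$$
The constant $C_m$ is now fixed: it is at least $4rK$, $4K/c_{10}$ and $4C_0/c_{10}$.

Let $T$ be the number of quadruples $(b,Z,w,X)$ with $Z\in\mathcal Z(b)$, $q_b(Z)\ge m$, $w\in W_b(Z)$, $X\in O(w)^s$ (with $O(w)$ defined from $(b,Z)$), and $(w,X)$ good. By (10),
$$T\ \ge\ c_{11}p^s\sum_{q_b(Z)\ge m}q_b(Z)^{s+1}\ \ge\ c\,p^sD^{i-3}(D^{i-1}d^{2s-i})^{1/s}\,S_2.\tag{11}$$

## 10. Counting the stars from above

The greedy embedding now works, because the linking vertices cannot concentrate: they are not heavy with $b$.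

**Lemma 14.** There is $C_6$ such that if $(w,X)$ is good, $b\in B$ and $w,x_1,\dots,x_s\notin N(b)$, then $Y=S_b(w)\cap\bigcap_jS_b(x_j)$ has $|Y|<C_6$.

*Proof.* Choose $a_j\in N(w)\cap N(x_j)$; they are distinct because $(w,X)$ is good. For $y\in Y$ choose $\mu_0(y)\in N(y)\cap N(w)$ and $\mu_j(y)\in N(y)\cap N(x_j)$, all not heavy with $b$; this is possible by the definition of $S_b$. They differ from $b$, since $w,x_j\notin N(b)$. So each vertex $\mu_k(y)$ has fewer than $M$ neighbours in $N(b)\supset Y$. In particular, any fixed vertex equals $\mu_k(y)$ for some $k$ for fewer than $M$ vertices $y\in Y$, as all such $y$ are its neighbours in $N(b)$.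

Delete from $Y$ every $y$ for which:

* some $\mu_k(y)\in\{a_1,\dots,a_s\}$: at most $sM$ such $y$;
* $\mu_0(y)=\mu_j(y)$ for some $j\ge1$: this vertex is a common neighbour of the light pair $w,x_j$, so there are at most $sM^2$ such $y$;
* $\mu_j(y)=\mu_k(y)$ for some $1\le j<k\le s$: this vertex is a common neighbour of the non-heavy pair $x_j,x_k$, so there are at most $s^2M^2$ such $y$.

For each remaining $y$, fewer than $(s+1)M$ vertices $y'$ have a $\mu$-vertex among $\mu_0(y),\dots,\mu_s(y)$ (this includes $y'=y$). So if $|Y|\ge C_6:=sM+sM^2+s^2M^2+t(s+1)M$, we find greedily $y_1,\dots,y_t$ for which all the $a_j$ and $\mu_k(y_l)$ are distinct. The vertices $w,x_1,\dots,x_s,y_1,\dots,y_t$ are distinct, as $x_j\sim w$, $y_l\sim w$, $y_l\sim x_j$. So $w$, $X$, $y_1,\dots,y_t$ with midpoints $a_j$ (for $wx_j$), $\mu_0(y_l)$ (for $wy_l$), $\mu_j(y_l)$ (for $x_jy_l$) form a copy of $H^{\mathrm{sub}}$, a contradiction. $\square$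

Compare with $J_L$: there the links from $u$ to the $y_k$ all pass through $v$ itself, and $u\in N(v)$. Lemma 14 does not apply to $(u,X)$ and $b=v$, because it requires the centre to be outside $N(b)$. The new centre $w\in W_b(Z)$ is outside.

**The upper bound for $T$.** This step counts the quadruples starting from $(w,X)$. Let $(b,Z,w,X)$ be counted by $T$. Then $w,x_1,\dots,x_s\in W_b(Z)$. So these vertices are not in $N(b)$, and all $z_l$ lie in the set $Y$ of Lemma 14. By Lemma 13, applied to the arcs $(w,x_j)$, for $l=1,2$ the pair $(\beta_l(w),z_l)\in\mathcal P(w)$ has $X\in U_w(\pi_l)^s$, that is, it is counted by $(w,X)$. Therefore, for given $(w,X)$, each of $z_1,z_2$ has at most $g(w,X)$ choices, and $(z_1,z_2)$ has at most $g(w,X)^2$. Since $z_1\sim z_2$, there are then fewer than $M$ choices of $b\in N(z_1)\cap N(z_2)$. Given $b$, Lemma 14 leaves at most $C_6^{i-2}$ choices of $(z_3,\dots,z_i)$. As $X\in\Gamma(w)^s$,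
$$T\le MC_6^{\,i-2}\sum_{(w,X)}g(w,X)^2\le MC_6^{\,i-2}S_2.\tag{12}$$

**The contradiction.** This step compares the two counts of $T$. By (11), (12) and $S_2>0$,
$$p^sD^{i-3}(D^{i-1}d^{2s-i})^{1/s}\le C.$$
Raise this to the power $s$ and use (5); the exponent $s(i-3)+i-1$ of $D$ is positive. This gives
$$D_0^{\,s(i-3)+i-1}\,d^{\,2s-i}\,p^{s^2}\le C,$$
which contradicts (b) for $C^*$ large. This proves Proposition 7, and with it, by Section 4, Theorems 1 and 2; statement (1) follows from Theorem 1. $\blacksquare$
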